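\title{Pure exponential growth of mapping class groups\\ and acylindrically hyperbolic groups}

\begin{abstract}
We show that for every $g\ge 2$ the mapping class group of the closed orientable surface of genus $g$ has pure exponential growth with respect to the Humphries generators: the sphere of radius $n$ has between $\lambda^n$ and $C\lambda^n$ elements, where $\lambda$ is the growth rate. The same holds for every acylindrically hyperbolic group and every finite set that generates it as a monoid. The proof glues pairs of elements along one of three long loxodromic elements, bounds the fibers of the gluing map linearly by acylindricity, deduces a bound on the averages of the normalized sphere sizes, and upgrades it to a uniform bound by submultiplicativity.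
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $G$ be a group and let $A\subset G$ be a finite set that generates $G$ as a monoid: every element of $G$ is a product of elements of $A$. The \emph{word length} $|\gamma|$ of $\gamma\in G$ is the least number of factors in such a product. Put
\[
B_n=\{\gamma\in G:|\gamma|\le n\},\qquad S_n=\{\gamma\in G:|\gamma|=n\},\qquad a_n=\#S_n ,
\]
and let $\lambda=\lim_{n\to\infty}(\#B_n)^{1/n}$ be the \emph{growth rate}; it depends on $A$. The group has exponential growth if $\lambda>1$. When $G$ is given with a finite generating set $T$ in the usual sense, these notions are taken with respect to $A=T\cup T^{-1}$.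

The growth rate determines $a_n$ only up to a subexponential factor. We say that $G$ has \emph{pure exponential growth} with respect to $A$ if this factor is bounded above and below, that is, if there is a constant $C>0$ with
\[
\frac1C\le \frac{a_n}{\lambda^n}\le C\qquad\text{for all }n\ge 0 .
\]
The lower bound holds in every infinite group, with constant $1$ (Lemma~\ref{lem:fekete}). The upper bound can fail.

\begin{example}\label{ex:free}
Let $F_2$ be free on two generators. A reduced word of length $n\ge1$ has $4$ choices for its first letter and $3$ for each later one, so $a_n=4\cdot3^{n-1}$, $\lambda=3$ and $a_n/\lambda^n=4/3$. Now take $F_2\times F_2$ with its four standard generators. The length of a pair is the sum of the lengths of its coordinates. For $n\ge1$, the pairs with one trivial coordinate number $2\cdot4\cdot 3^{n-1}$, and for each $i$ with $1\le i\le n-1$ there are $4\cdot3^{i-1}\cdot4\cdot3^{n-i-1}=16\cdot3^{n-2}$ pairs whose first coordinate has length $i$. Hence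
\[
a_n=8\cdot3^{n-1}+16(n-1)3^{n-2},\qquad \lambda=3,\qquad \frac{a_n}{\lambda^n}=\frac83+\frac{16}{9}(n-1)\to\infty ,
\]
and pure exponential growth fails.
\end{example}

For $g\ge2$ let $\Sigma_g$ be a closed orientable surface of genus $g$, and let $\operatorname{Mod}(\Sigma_g)$ be its mapping class group, the group of isotopy classes of orientation-preserving homeomorphisms of $\Sigma_g$. It is known to have exponential growth. The Dehn twist $T_c$ about a simple closed curve $c$ is obtained by cutting along $c$ and regluing after one full turn; twists about disjoint curves commute. The \emph{Humphries generating set} $H$ consists of the $2g+1$ twists $T_{c_0},T_{c_1},\dots,T_{c_{2g}}$ about the following curves. The curves $c_1,\dots,c_{2g}$ form a chain: $c_i$ and $c_{i+1}$ meet transversely in exactly one point, and $c_i,c_j$ are disjoint for $|i-j|\ge2$. The curve $c_0$ meets $c_4$ transversely in exactly one point and is disjoint from all other $c_i$. This configuration is determined up to homeomorphism of $\Sigma_g$. The problem, whose source is Qing and Tiozzo~\cite{QT}, is the following.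

\medskip
\noindent\emph{For which $g\ge 2$ does $\operatorname{Mod}(\Sigma_g)$ have pure exponential growth with respect to $H$?}
\medskip

Both halves of Example~\ref{ex:free} are relevant. The generators $T_{c_1},T_{c_2}$ commute with $T_{c_0},T_{c_4}$, and each of these two pairs consists of twists about curves that meet once; this looks like $F_2\times F_2$. On the other hand, $\operatorname{Mod}(\Sigma_g)$ acts on a hyperbolic graph, and in this action it resembles a free group acting on a tree. The second feature decides the question.

\begin{theorem}\label{thm:humphries}
For every $g\ge2$ there is a constant $C$ such that the spheres of $\operatorname{Mod}(\Sigma_g)$ with respect to $H$ satisfy $1\le a_n/\lambda^n\le C$ for all $n\ge0$.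
\end{theorem}

So the answer is: for every $g\ge 2$. The proof uses nothing special about $H$, and it uses about the group only a property recalled in Section~\ref{sec:hyp}.

\begin{theorem}\label{thm:ah}
Let $G$ be an acylindrically hyperbolic group and let $A$ be a finite set generating $G$ as a monoid. Then there is a constant $C$ such that $1\le a_n/\lambda^n\le C$ for all $n\ge0$.
\end{theorem}

\begin{theorem}\label{thm:punctured}
Let $\Sigma$ be a connected orientable surface of genus $g$ with $p$ punctures and no boundary. Then $\operatorname{Mod}(\Sigma)$ is either finite, which happens exactly when $g=0$ and $p\le3$, or it has pure exponential growth with respect to every finite generating set.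
\end{theorem}

The proof has a counting half and a geometric half. Section~\ref{sec:count} reduces the upper bound to the existence of a \emph{gluing map} $G\times G\to G$ whose fibers grow at most linearly. Section~\ref{sec:model} builds this map by hand for a free group with an arbitrary generating set, and Section~\ref{sec:glue} builds it for acylindrical actions. Section~\ref{sec:proofs} deduces the three theorems.

\section{A counting criterion}\label{sec:count}

In this section $G$ is an infinite group and $A$ is a finite set generating $G$ as a monoid. Lengths satisfy $|uv|\le|u|+|v|$. They need not satisfy $|u^{-1}|=|u|$, and we never use this. We write $\alpha_n=a_n\lambda^{-n}$ and $\Theta(t)=\sum_{\gamma\in G}t^{|\gamma|}=\sum_{n\ge0}a_nt^n$.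

\begin{lemma}\label{lem:fekete}
The limit defining $\lambda$ exists, $\lambda=\lim a_n^{1/n}=\inf_{n\ge1}a_n^{1/n}\ge1$, and
\begin{equation}\label{eq:submult}
\alpha_n\ge1,\qquad \alpha_{n+m}\le\alpha_n\alpha_m\qquad\text{for all }n,m\ge0 .
\end{equation}
Moreover $\Theta(t)<\infty$ for $0\le t<1/\lambda$.
\end{lemma}

\begin{proof}
Let $|\gamma|=n+m$ and cut a shortest word for $\gamma$ after $n$ letters. This writes $\gamma=uv$ with $|u|\le n$ and $|v|\le m$, and $n+m\le|u|+|v|$ forces $|u|=n$ and $|v|=m$. The resulting map $S_{n+m}\to S_n\times S_m$ is injective, so $a_{n+m}\le a_na_m$. Balls are finite and $G$ is infinite, so $a_{n+m}\geq 1$ for arbitrarily large $m$, and therefore $a_n\ge1$ for all $n$.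

Fekete's lemma says that a real sequence with $b_{n+m}\le b_n+b_m$ satisfies $\lim b_n/n=\inf_{n\ge1} b_n/n$. For $b_n=\log a_n\ge0$ it gives $\lim a_n^{1/n}=\inf_{n\ge1} a_n^{1/n}=:\lambda'\ge1$. For each $\varepsilon>0$ there is $C_\varepsilon$ with $a_j\le C_\varepsilon(\lambda'+\varepsilon)^j$ for all $j$. Since $\lambda'+\varepsilon>1$, this gives $a_n\le\#B_n\le(n+1)C_\varepsilon(\lambda'+\varepsilon)^n$. Taking $n$th roots and letting $\varepsilon\to0$ shows $(\#B_n)^{1/n}\to\lambda'$, so $\lambda=\lambda'$. Now $a_n\ge\lambda^n$ for $n\ge1$ because $\lambda$ is the infimum, and $a_0=1$; this is the first half of \eqref{eq:submult}. The second half is $a_{n+m}\le a_na_m$ divided by $\lambda^{n+m}$. The last claim is the root test.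
\end{proof}

The next lemma says what the upper bound means. In particular, its conclusions \eqref{eq:forms} hold for the groups in Theorem~\ref{thm:ah}.

\begin{lemma}\label{lem:forms}
If $\alpha_n\le C$ for all $n$, then for all $n,m\ge0$ and $0\le t<1/\lambda$,
\begin{equation}\label{eq:forms}
C^{-2}a_na_m\le a_{n+m}\le a_na_m,\qquad \frac1{1-\lambda t}\le\Theta(t)\le\frac{C}{1-\lambda t}.
\end{equation}
Conversely, if $D^{-1}a_na_m\le a_{n+m}$ for all $n,m$, then $\alpha_n\le D$ for all $n$.
\end{lemma}

\begin{proof}
We have $C^{-2}a_na_m\le\lambda^{n+m}\le a_{n+m}$, and the bounds on $\Theta$ come from summing $(\lambda t)^n\le a_nt^n\le C(\lambda t)^n$. For the converse, $b_n=a_n/D$ satisfies $b_{n+m}\ge b_nb_m$. Hence $b_n\le b_{jn}^{1/j}$ for all $j\ge1$. For $n\ge1$ the right side tends to $\lambda^n$ as $j\to\infty$, and for $n=0$ the hypothesis itself gives $\alpha_0=1\le D$.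
\end{proof}

Thus pure exponential growth says that cutting an element into two pieces can be reversed, up to bounded error in the count. This suggests looking for a map $\mu\colon G\times G\to G$ that nearly adds lengths from above and has small fibers. Two difficulties appear. First, $|\mu(u,v)|$ may be much smaller than $|u|+|v|$, so pairs of fixed lengths land in a ball and not near a sphere. Second, the geometric argument bounds the number of pairs with $|u|\le N$ in a fiber only linearly in $N$. The first difficulty is removed by summing over all $v$ with weight $t^{|v|}$, so that $\Theta(t)$ appears on both sides and cancels. The second leaves us with a bound on the averages of $\alpha_n$, and for submultiplicative sequences this is enough.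

\begin{lemma}\label{lem:average}
Let $(\alpha_n)_{n\ge0}$ be nonnegative numbers with $\alpha_{n+m}\le\alpha_n\alpha_m$. If $K>0$ and $\sum_{n=0}^N\alpha_n\le K(N+1)$ for all $N\ge0$, then $\alpha_N\le4K^2$ for all $N\ge 0$.
\end{lemma}

\begin{proof}
Fix $N$ and let $J=\{n\in\{0,\dots,N\}:\alpha_n>2K\}$. Then $\#J<(N+1)/2$: this is trivial if $J$ is empty, and otherwise $2K\cdot\#J<\sum_{n\in J}\alpha_n\le K(N+1)$. So fewer than $N+1$ of the integers $n\in\{0,\dots,N\}$ satisfy $n\in J$ or $N-n\in J$. For one of the remaining $n$ we get $\alpha_N\le\alpha_n\alpha_{N-n}\le(2K)^2$.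
\end{proof}

Submultiplicativity cannot be dropped: the unbounded sequence with $\alpha_n=n$ when $n$ is a power of $2$ and $\alpha_n=1$ otherwise has $\sum_{n\le N}\alpha_n\le 2N+(N+1)\le3(N+1)$.

\begin{proposition}[Gluing criterion]\label{prop:criterion}
Suppose that there are a map $\mu\colon G\times G\to G$ and constants $c_0\geq 0$, $M>0$ such that
\begin{itemize}
\item[(G1)] $|\mu(u,v)|\le|u|+|v|+c_0$ for all $u,v\in G$;
\item[(G2)] $\#\{(u,v):|u|\le N,\ \mu(u,v)=\gamma\}\le M(N+1)$ for all $\gamma\in G$ and $N\ge0$.
\end{itemize}
Then $1\le\alpha_n\le4K^2$ for all $n\ge0$, where $K=M\lambda^{c_0}$.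
\end{proposition}

\begin{proof}
Let $0<t<1/\lambda$ and $N\ge0$. Since $t<1$, condition (G1) gives $t^{c_0}t^{|u|}t^{|v|}\le t^{|\mu(u,v)|}$. Sum over all $u\in B_N$ and all $v\in G$, and group the nonnegative terms on the right by the value $\gamma=\mu(u,v)$:
\begin{align*}
t^{c_0}\Big(\sum_{n=0}^Na_nt^n\Big)\Theta(t)
&\le\sum_{|u|\le N}\ \sum_{v\in G}t^{|\mu(u,v)|}\\
&=\sum_{\gamma\in G}t^{|\gamma|}\,\#\{(u,v):|u|\le N,\ \mu(u,v)=\gamma\}\le M(N+1)\,\Theta(t).
\end{align*}
By Lemma~\ref{lem:fekete}, $1\le\Theta(t)<\infty$, so we may divide by $\Theta(t)$. What remains is an inequality between finite sums. Letting $t\uparrow1/\lambda$ gives $\sum_{n=0}^N\alpha_n\le M\lambda^{c_0}(N+1)$. Now apply \eqref{eq:submult} and Lemma~\ref{lem:average}.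
\end{proof}

It matters that (G2) concerns the whole ball $B_N$. If we knew the bound $M(N+1)$ only for $u$ in the sphere $S_N$, the same computation would give $\alpha_N\le K(N+1)$, and an inequality of this form also holds in $F_2\times F_2$. The ball contains $N+1$ spheres at the price of one, and this pays for the factor $N+1$.

\section{The model case: a free group with arbitrary generators}\label{sec:model}

Let $G$ be free on $a,b$, and let $A$ be any finite set generating $G$ as a monoid. There are now two lengths: the word length $|\gamma|$ with respect to $A$, which we want to count, and the length $\ell(\gamma)$ of the reduced word for $\gamma$ in $a^{\pm1},b^{\pm1}$, which we understand. We use only one relation between them: $\ell(\gamma)\le L|\gamma|$, where $L=\max_{s\in A}\ell(s)$.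

The product $\mu(u,v)=uv$ satisfies (G1) but not (G2): every $u\in B_N$ occurs in the fiber over $\gamma$, with $v=u^{-1}\gamma$. The cause is cancellation, and a connecting letter prevents it. Given $u,v$, choose $e=e_{u,v}\in\{a,a^{-1},b\}$ different from the inverse of the last letter of $u$ and from the inverse of the first letter of $v$. Each condition excludes at most one of the three letters, so a choice exists. For instance, $u=ab^{-1}$ excludes $b$ and $v=a^{-1}b$ excludes $a$, so $e=a^{-1}$ and $uev=ab^{-1}a^{-1}a^{-1}b$ is reduced.

Put $\mu(u,v)=ue_{u,v}v$. Then (G1) holds with $c_0=\max\{|a|,|a^{-1}|,|b|\}$. If $\mu(u,v)=\gamma$, the reduced word for $\gamma$ is the concatenation of the reduced words for $u$, $e$, $v$. So $u$ is the prefix of length $\ell(u)$, the letter $e$ is the next one, and $v$ is the rest: the pair is determined by $\gamma$ and the number $\ell(u)$. If $|u|\le N$ then $0\le\ell(u)\le LN$, so there are at most $LN+1\le(L+1)(N+1)$ pairs. This is (G2) with $M=L+1$, and Proposition~\ref{prop:criterion} gives $a_n\le4(L+1)^2\lambda^{2c_0}\lambda^n$.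

In the Cayley tree of $G$ for the basis $a,b$, the argument reads as follows. The vertices $u$ and $ue$ lie on the geodesic from $1$ to $\gamma$; a vertex on this geodesic is determined by its distance from $1$; and the vertex determines the group element. For a group acting on a hyperbolic space each of these three statements has a coarse version. The last one is the delicate one, because point stabilizers may be infinite. It is repaired by using two points, at the two ends of a long connector.

\section{Hyperbolic spaces and acylindrical actions}\label{sec:hyp}

Let $(X,d)$ be a metric space. The \emph{Gromov product} of $x,y$ at $w$ is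
\[
(x|y)_w=\tfrac12\big(d(x,w)+d(y,w)-d(x,y)\big).
\]
It is invariant under isometries, and the definition and the triangle inequality give
\begin{gather}
0\le(x|y)_w\le\min\{d(x,w),d(y,w)\},\label{eq:gp1}\\
d(x,y)=d(x,w)+d(w,y)-2(x|y)_w,\qquad (y|z)_x+(x|z)_y=d(x,y).\label{eq:gp2}
\end{gather}
So a small value of $(x|y)_w$ means that little is lost by going from $x$ to $y$ through $w$. In the Cayley tree of a free group, $(x|y)_1$ is the length of the longest common prefix of $x$ and $y$, and $(u^{-1}|v)_1$ is the number of letters of $v$ that cancel in the product $uv$. The space $X$ is \emph{hyperbolic} if there is $\delta\ge0$ with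
\begin{equation}\label{eq:hyp}
(x|z)_w\ge\min\{(x|y)_w,(y|z)_w\}-\delta\qquad\text{for all }x,y,z,w\in X .
\end{equation}
Trees satisfy this with $\delta=0$.

Let $X$ be hyperbolic and fix $o\in X$. A sequence $(x_n)$ \emph{converges at infinity} if $(x_n|x_m)_o\to\infty$ as $n,m\to\infty$. Two such sequences are equivalent if $(x_n|y_n)_o\to\infty$. The \emph{boundary} $\partial X$ is the set of equivalence classes, and $(x_n)$ is said to converge to its class. An isometry $f$ is \emph{loxodromic} if $\lim_{n\to\infty} d(o,f^no)/n>0$. It is a standard fact that such an $f$ fixes exactly two points $f^+,f^-$ of $\partial X$, and that $f^no\to f^+$ and $f^{-n}o\to f^-$ as $n\to\infty$. Loxodromic isometries are \emph{independent} if their pairs of fixed points are disjoint.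

\begin{definition}\label{def:acyl}
An isometric action of $G$ on $X$ is \emph{acylindrical} if for each $r\ge0$ there are $R$ and $N_0$ such that, whenever $d(x,y)\ge R$, at most $N_0$ elements $\eta\in G$ satisfy both $d(x,\eta x)\le r$ and $d(y,\eta y)\le r$.
\end{definition}

The definition allows infinitely many elements to fix one point. It limits only the elements that almost fix two distant points. An action is \emph{non-elementary} if the sequences in an orbit converge to more than two points of $\partial X$, and $G$ is \emph{acylindrically hyperbolic} if it has a non-elementary acylindrical action on a geodesic hyperbolic space.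

\begin{theorem}[Osin {\cite[Theorem 1.1]{Osin}}]\label{thm:osin}
If $G$ acts acylindrically on a geodesic hyperbolic space, then exactly one of the following holds:
\begin{itemize}
\item[(a)] orbits are bounded;
\item[(b)] $G$ is virtually cyclic and contains a loxodromic element;
\item[(c)] $G$ contains infinitely many pairwise independent loxodromic elements.
\end{itemize}
\end{theorem}

\section{Gluing along loxodromic connectors}\label{sec:glue}

All three theorems follow from the next statement.

\begin{proposition}\label{prop:main}
Let $G$ be an infinite group acting acylindrically by isometries on a hyperbolic space $X$, with three pairwise independent loxodromic elements $f_1,f_2,f_3$. Let $A$ be a finite set generating $G$ as a monoid. Then there is $K$ such that $1\le a_n\lambda^{-n}\le4K^2$ for all $n\ge0$.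
\end{proposition}

We fix the data of the proposition, a constant $\delta$ as in \eqref{eq:hyp} and a point $o\in X$. Let $L=\max_{s\in A}d(o,so)$. If $u=s_1\cdots s_n$ is a shortest word, then the consecutive points $s_1\cdots s_{i-1}o$ and $s_1\cdots s_io$ are at distance $d(o,s_io)\le L$, so
\begin{equation}\label{eq:lip}
d(o,uo)\le L|u|\qquad\text{for all }u\in G.
\end{equation}
This is the only link between the word length and the geometry of $X$. There is no inequality in the other direction, since elements of arbitrarily large word length may fix $o$.

\subsection*{The constants}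
The connectors will be high powers of $f_1,f_2,f_3$. How high is dictated by acylindricity at a scale $r$, and $r$ depends on how much the connectors overlap. To avoid a circular choice we need an overlap bound that holds for all powers at once. This is the one place where independence enters the proof of Proposition~\ref{prop:main}.

\begin{lemma}\label{lem:indep}
For $i\ne j$, $\ \sup_{k,l\in\mathbb Z}\,(f_i^ko\,|\,f_j^lo)_o<\infty$.
\end{lemma}

\begin{proof}
Suppose $(f_i^{k_n}o\,|\,f_j^{l_n}o)_o\to\infty$. By \eqref{eq:gp1} and the triangle inequality, this product is at most $|k_n|\,d(o,f_io)$ and at most $|l_n|\,d(o,f_jo)$, so $|k_n|,|l_n|\to\infty$. Pass to a subsequence along which the signs of $k_n$ and of $l_n$ are constant. Then $f_i^{k_n}o$ converges to $f_i^+$ or $f_i^-$, and $f_j^{l_n}o$ converges to $f_j^+$ or $f_j^-$. The two sequences are equivalent, so these limits coincide, contrary to independence.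
\end{proof}

Let $c_1$ be the largest of these suprema over $i\ne j$. Choose, in this order,
\[
c=c_1+\delta,\qquad \kappa=4c+2\delta,\qquad r=2\kappa+1+2\delta,
\]
then constants $R,N_0$ for $r$ as in Definition~\ref{def:acyl}, and then an integer $k\ge1$ with
\begin{equation}\label{eq:long}
d(o,f_i^ko)>\max\{R,\,2c+\delta\}\qquad(i=1,2,3),
\end{equation}
which exists because $d(o,f_i^no)\to\infty$ for loxodromic $f_i$. The \emph{connectors} are $F_i=f_i^k$, and $c_0=\max_i|F_i|$.

\subsection*{Choosing the connector}
In the free group, the conditions on the connecting letter say $(u^{-1}|e)_1=0$ and $(e^{-1}|v)_1=0$. We replace $0$ by $c$.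

\begin{lemma}\label{lem:choice}
For all $u,v\in G$ there is $F\in\{F_1,F_2,F_3\}$ with
\begin{equation}\label{eq:choice}
(u^{-1}o\,|\,Fo)_o\le c\qquad\text{and}\qquad(F^{-1}o\,|\,vo)_o\le c .
\end{equation}
\end{lemma}

\begin{proof}
If the first inequality failed for $F_i$ and $F_j$ with $i\ne j$, then \eqref{eq:hyp} with middle point $u^{-1}o$ would give $(F_io|F_jo)_o>c-\delta=c_1$, against the definition of $c_1$. If the second failed for $F_i$ and $F_j$, then \eqref{eq:hyp} with middle point $vo$ would give $(F_i^{-1}o|F_j^{-1}o)_o>c_1$, which is also excluded because Lemma~\ref{lem:indep} covers negative powers. So each inequality fails for at most one index, and one of the three indices remains.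
\end{proof}

For each pair $(u,v)$ fix such a connector $F_{u,v}$, and set $\mu(u,v)=uF_{u,v}v$. Condition (G1) holds with the constant $c_0$. It remains to prove (G2).

\subsection*{Alignment}
Condition \eqref{eq:choice} controls the broken path $o,\ uo,\ uFo,\ uFvo$ at each of its two corners separately. In the free group this sufficed because the connecting letter survives and keeps $u$ from canceling against $v$. Here the connector plays the same role once it is longer than the two overlaps together.

\begin{lemma}\label{lem:align}
Let $F=F_{u,v}$ and $\gamma=uFv$. Then
\begin{equation}\label{eq:align}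
d(o,uo)+d(uo,uFo)+d(uFo,\gamma o)\le d(o,\gamma o)+\kappa .
\end{equation}
\end{lemma}

\begin{proof}
Put $x_0=o$, $x_1=uo$, $x_2=uFo$, $x_3=\gamma o$. Applying $u$ to the first inequality in \eqref{eq:choice} and $uF$ to the second gives $(x_0|x_2)_{x_1}\le c$ and $(x_1|x_3)_{x_2}\le c$. Also $d(x_1,x_2)=d(o,Fo)>2c+\delta$ by \eqref{eq:long}. By \eqref{eq:gp2},
\[
(x_3|x_2)_{x_1}=d(x_1,x_2)-(x_1|x_3)_{x_2}>c+\delta .
\]
By \eqref{eq:hyp}, $c\ge(x_0|x_2)_{x_1}\ge\min\{(x_0|x_3)_{x_1},(x_3|x_2)_{x_1}\}-\delta$. So the minimum is at most $c+\delta$, and it is not attained by the second term. Hence $(x_0|x_3)_{x_1}\le c+\delta$. Now \eqref{eq:gp2} gives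
\begin{align*}
d(x_0,x_3)&=d(x_0,x_1)+d(x_1,x_3)-2(x_0|x_3)_{x_1}\ge d(x_0,x_1)+d(x_1,x_3)-2c-2\delta,\\
d(x_1,x_3)&=d(x_1,x_2)+d(x_2,x_3)-2(x_1|x_3)_{x_2}\ge d(x_1,x_2)+d(x_2,x_3)-2c .
\end{align*}
Substituting the second line into the first gives \eqref{eq:align}, since $\kappa=4c+2\delta$.
\end{proof}

Say that $x\in X$ is \emph{$\kappa$-between} $o$ and $z$ if $d(o,x)+d(x,z)\le d(o,z)+\kappa$. By \eqref{eq:align} and the triangle inequality, both $uo$ and $uFo$ are $\kappa$-between $o$ and $\gamma o$. Such points are coarsely determined by their distance from $o$, as vertices on a geodesic in a tree are.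

\begin{lemma}\label{lem:between}
If $x$ and $y$ are $\kappa$-between $o$ and $z$, then $d(x,y)\le|d(o,x)-d(o,y)|+\kappa+2\delta$.
\end{lemma}

\begin{proof}
The hypothesis gives $d(o,z)-d(x,z)\ge d(o,x)-\kappa$, so $(x|z)_o\ge d(o,x)-\kappa/2$. The same computation for $y$ gives $(y|z)_o\ge d(o,y)-\kappa/2$. By \eqref{eq:hyp}, $(x|y)_o\ge\min\{d(o,x),d(o,y)\}-\kappa/2-\delta$. Therefore
\[
d(x,y)=d(o,x)+d(o,y)-2(x|y)_o\le d(o,x)+d(o,y)-2\min\{d(o,x),d(o,y)\}+\kappa+2\delta,
\]
and $s+s'-2\min\{s,s'\}=|s-s'|$ for real $s,s'$.
\end{proof}

\subsection*{The fibers}
Knowing where $uo$ lies does not bound the number of possible $u$. Knowing where both $uo$ and $uFo$ lie does, since these points are more than $R$ apart. This is the only use of acylindricity.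

\begin{lemma}\label{lem:fiber}
For all $\gamma\in G$ and $N\ge0$,
\[
\#\{(u,v):|u|\le N,\ uF_{u,v}v=\gamma\}\le3N_0(LN+1).
\]
\end{lemma}

\begin{proof}
Sort the pairs into classes according to the connector $F=F_{u,v}$ and the integer $j=\lfloor d(o,uo)\rfloor$. By \eqref{eq:lip}, $0\le j\le LN$, so there are at most $3(LN+1)$ classes. Within a class, a pair is determined by $u$, because $v=F^{-1}u^{-1}\gamma$. It suffices to show that at most $N_0$ elements $u$ occur in one class.

Let $u,u'$ occur in the class $(F,j)$. Then $|d(o,uo)-d(o,u'o)|\le1$, and $uo,u'o$ are $\kappa$-between $o$ and $\gamma o$. Lemma~\ref{lem:between} gives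
\[
d(uo,u'o)\le1+\kappa+2\delta\le r .
\]
For the far ends of the connectors, \eqref{eq:gp2} gives
\[
d(o,uFo)=d(o,uo)+d(o,Fo)-2(u^{-1}o|Fo)_o,
\]
where $0\le2(u^{-1}o|Fo)_o\le2c\le\kappa$ by \eqref{eq:choice}. The same holds with $u'$ in place of $u$ and the same $F$. Subtracting, $|d(o,uFo)-d(o,u'Fo)|\le1+\kappa$. The points $uFo,u'Fo$ are $\kappa$-between $o$ and $\gamma o$, so Lemma~\ref{lem:between} gives
\[
d(uFo,u'Fo)\le(1+\kappa)+\kappa+2\delta=r .
\]
Thus $\eta=u^{-1}u'$ satisfies $d(o,\eta o)\le r$ and $d(Fo,\eta Fo)\le r$. Since $d(o,Fo)\ge R$ by \eqref{eq:long}, there are at most $N_0$ such $\eta$. Fixing one $u$ in the class, we find at most $N_0$ possibilities for $u'=u\eta$.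
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:main}]
Since $LN+1\le(L+1)(N+1)$, Lemma~\ref{lem:fiber} gives (G2) with $M=3N_0(L+1)$. Proposition~\ref{prop:criterion} gives the claim with
\[
K=3N_0\,\lambda^{c_0}(L+1). \qedhere
\]
\end{proof}

So the upper constant is explicit, $C=4K^2$: here $L$ bounds how far the generators move $o$, $N_0$ is the acylindricity constant for the scale $r$, and $c_0$ is the largest word length of a connector.

\begin{remark}\label{rem:lambda}
The definition of pure exponential growth does not require $\lambda>1$: the group $\mathbb Z$ with generator $1$ has $a_n=2$ for $n\ge1$ and $\lambda=1$. In the setting of Proposition~\ref{prop:main}, however, $\lambda>1$. Otherwise $\#B_n\le4K^2(n+1)$. The $(n+1)^2$ elements $f_1^if_2^j$ with $0\le i,j\le n$ lie in $B_{Dn}$, where $D=|f_1|+|f_2|$, and they are distinct. Indeed, a coincidence gives $f_1^{i}=f_2^{j}$ for some integers $(i,j)\ne(0,0)$; both are nonzero because $f_1,f_2$ have infinite order; and then $(f_1^{im}o|f_2^{jm}o)_o=d(o,f_1^{im}o)\to\infty$ as $m\to\infty$, against Lemma~\ref{lem:indep}. So $(n+1)^2\le4K^2(Dn+1)$ for all $n$, which is false.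
\end{remark}

\begin{remark}\label{rem:hyp}
The group $F_2\times F_2$ of Example~\ref{ex:free} shows that neither hypothesis of Proposition~\ref{prop:main} can be dropped. Its action on a point is acylindrical, because no two points are at distance $1$, but there is no loxodromic element. Its action on the Cayley tree of the first factor has three pairwise independent loxodromic elements, for instance $(a,1)$, $(b,1)$, $(ab,1)$, and Lemmas~\ref{lem:indep}--\ref{lem:between} hold for it. But the second factor acts trivially, so no constant $N_0$ exists. The free group $F_2$ is acylindrically hyperbolic, through its free action on its Cayley tree. Hence the hypothesis of Theorem~\ref{thm:ah} cannot be weakened to direct products of acylindrically hyperbolic groups.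
\end{remark}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:ah}]
Take a non-elementary acylindrical action on a geodesic hyperbolic space and apply Theorem~\ref{thm:osin}. In case (a) no sequence in an orbit converges at infinity, by \eqref{eq:gp1}. In case (b), with $f$ loxodromic, $\langle f\rangle$ has finite index, so $G$ is a finite union of cosets $\langle f\rangle s$. Then $Go$ lies within bounded distance of $\langle f\rangle o$, and its sequences can converge only to $f^+$ or $f^-$. Both cases are elementary, so (c) holds and Proposition~\ref{prop:main} applies.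
\end{proof}

Let $\Sigma$ be a connected orientable surface of genus $g$ with $p$ punctures and no boundary; mapping classes may permute the punctures. A simple closed curve is \emph{essential} if it bounds neither a disk nor a once-punctured disk. Suppose $3g-3+p\ge2$. The \emph{curve graph} $\mathcal C(\Sigma)$ has as vertices the isotopy classes of essential simple closed curves, and two classes are joined by an edge of length $1$ if they have disjoint representatives. The group $\operatorname{Mod}(\Sigma)$ acts on this graph by isometries, and all powers of $T_c$ fix the vertex $c$. We use the following facts.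
\begin{itemize}
\item The graph $\mathcal C(\Sigma)$ is hyperbolic, and pseudo-Anosov mapping classes act on it loxodromically (Masur--Minsky \cite[Theorem 1.1 and Proposition 4.6]{MM}).
\item The action of $\operatorname{Mod}(\Sigma)$ on the vertices of $\mathcal C(\Sigma)$ is acylindrical (Bowditch \cite[Theorem 1.3]{Bow}).
\item Pseudo-Anosov mapping classes exist (Thurston).
\end{itemize}
Acylindricity passes from the vertices to the whole graph, which is a geodesic space. Indeed, every point is within $1/2$ of a vertex, so if $R,N_0$ work for the vertices at scale $r+1$, then $R+1,N_0$ work for all points at scale $r$.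

\begin{lemma}\label{lem:mod}
If $3g-3+p\ge2$, then $\operatorname{Mod}(\Sigma)$ contains infinitely many elements that act on $\mathcal C(\Sigma)$ as pairwise independent loxodromic isometries.
\end{lemma}

\begin{proof}
Apply Theorem~\ref{thm:osin}. A pseudo-Anosov element is loxodromic, so orbits are unbounded and (a) fails. A pants decomposition of $\Sigma$ consists of $3g-3+p\ge2$ disjoint, pairwise non-isotopic essential curves, and the twists about two such curves generate a copy of $\mathbb Z^2$. Subgroups of virtually cyclic groups are virtually cyclic, and $\mathbb Z^2$ is not, so (b) fails. Hence (c) holds.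
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:humphries}]
Here $p=0$ and $3g-3\ge3$; in Lemma~\ref{lem:mod} one may take $\langle T_{c_1},T_{c_3}\rangle$ as the copy of $\mathbb Z^2$. Apply Proposition~\ref{prop:main} with $X=\mathcal C(\Sigma_g)$ and $A=H\cup H^{-1}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:punctured}]
Let $T$ be a finite generating set of $G=\operatorname{Mod}(\Sigma)$ and $A=T\cup T^{-1}$. If $3g-3+p\ge2$, then $G$ is infinite by Lemma~\ref{lem:mod}, and Proposition~\ref{prop:main} applies with $X=\mathcal C(\Sigma)$. The inequality $3g-3+p\le1$ holds exactly when $g=0$, $p\le4$ or $g=1$, $p\le1$.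

If $(g,p)=(0,4)$ then $G\cong PSL_2(\mathbb Z)\ltimes(\mathbb Z/2)^2$, and if $(g,p)$ is $(1,0)$ or $(1,1)$ then $G\cong SL_2(\mathbb Z)$. These groups have non-abelian free subgroups of finite index. So $G$ is infinite and not virtually cyclic, and its Cayley graph $X$ with respect to $T$ is quasi-isometric to a tree. Hyperbolicity of geodesic spaces is invariant under quasi-isometry, so $X$ is hyperbolic. The action of $G$ on the vertices of $X$ is acylindrical: for a vertex $x$ we have $d(x,\eta x)=|x^{-1}\eta x|$, so at most $\#B_{\lfloor r\rfloor}$ elements $\eta$ move $x$ by at most $r$. As above, this passes to the whole graph. Orbits are unbounded, so case (c) of Theorem~\ref{thm:osin} holds and Proposition~\ref{prop:main} applies.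

If $g=0$ and $p\le3$, a mapping class is determined by the permutation it induces on the punctures, so $G$ is finite.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bow}
Bowditch, \emph{Tight geodesics in the curve complex}, Invent. Math. (2008).

\bibitem{MM}
Masur and Minsky, Invent. Math. (1999).

\bibitem{Osin}
Osin, \emph{Acylindrically hyperbolic groups}, Trans. Amer. Math. Soc. (2016).

\bibitem{QT}
Yulan Qing and Giulio Tiozzo, \emph{Excursions of generic geodesics in right-angled Artin groups and graph products}, arXiv:1810.07891 (2018).

\end{thebibliography}
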